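\title{Extremal supports in optimal martingale transport for the distance cost}

\begin{abstract}
Let $\mu$ and $\nu$ be probability measures on $\mathbb{R}^d$ with finite first moments, in convex order, with $\mu$ absolutely continuous. Let $(X,Y)$ be a one-step martingale with $X\sim\mu$ and $Y\sim\nu$ that maximizes or minimizes $\mathbb{E}|X-Y|$; for the minimum, assume that $\mu$ and $\nu$ have no common mass. We prove that for $\mu$-almost every $x$ the support of the conditional law of $Y$ given $X=x$ is the set of extreme points of its convex hull, as conjectured by Ghoussoub, Kim and Lim. The reason is a first-order condition: on that support the direction $(y-x)/|y-x|$ is an affine function of $y$. It also follows that the support is compact and lies on at most $2d$ spheres centered at $x$, and this bound is sharp. Since dual optimizers need not exist, we work with approximate dual potentials. Where they stay bounded we differentiate their limit. Where they blow up the martingale moves inside convex sets of lower dimension, and we argue by induction; a contraction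 estimate for sequences of convex functions shows that absolute continuity survives the conditioning.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mu$ and $\nu$ be Borel probability measures on $\mathbb{R}^d$ with finite first moments. A \emph{martingale transport} from $\mu$ to $\nu$ is a probability measure $\pi$ on $\mathbb{R}^d\times\mathbb{R}^d$ with marginals $\mu$ and $\nu$ whose disintegration $\pi(dx,dy)=\mu(dx)\,\pi_x(dy)$ satisfies $\int y\,d\pi_x(y)=x$ for $\mu$-a.e.\ $x$. In other words, $\pi$ is the law of a one-step martingale $(X,Y)$ with $X\sim\mu$ and $Y\sim\nu$, and $\pi_x$ is the law of $Y$ given $X=x$. We write $MT(\mu,\nu)$ for the set of martingale transports. By Jensen's inequality it is empty unless $\mu$ and $\nu$ are in \emph{convex order}, that is, $\int\varphi\,d\mu\le\int\varphi\,d\nu$ for every convex $\varphi$ on $\mathbb{R}^d$; by Strassen's theorem this condition is also sufficient. We study the two problems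
\begin{equation}\label{eq:problem}
\text{maximize, or minimize, }\quad \int|x-y|\,d\pi(x,y)\quad\text{ over }\pi\in MT(\mu,\nu),
\end{equation}
where $|\cdot|$ is the Euclidean norm, and we ask what the measures $\pi_x$ of an optimizer look like.

A swap of mass suggests the answer. Think of all measures as atomic, and suppose that two points $x$ and $x'$ both send mass to each of $y_0,y_1,\dots,y_n$, where $y_0=\sum_{i\ge1}\lambda_iy_i$ is a convex combination with positive weights. In $\pi_x$, remove a small mass $\varepsilon$ from $y_0$ and add $\varepsilon\lambda_i$ at each $y_i$; in $\pi_{x'}$, do the opposite. Barycenters and marginals are unchanged, and the cost changes by $\varepsilon(D(x)-D(x'))$ with $D(x)=\sum\lambda_i|x-y_i|-|x-y_0|$. The reverse swap is also allowed, so optimality forces $D(x)=D(x')$. If such points $x'$ were available near $x$ in every direction, we would get $\nabla D(x)=0$, which reads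
\[
u_x(y_0)=\sum_{i\ge1}\lambda_i\,u_x(y_i),\qquad\text{where } u_x(y)=\frac{y-x}{|y-x|}\quad(y\ne x).
\]
A unit vector is a convex combination of unit vectors only if they all equal it, so all the $y_i$ would lie on one ray from $x$. Up to this degenerate case, one guesses that no point of the support of $\pi_x$ is a convex combination of other points of the support. The shape of the cost matters: for $|x-y|^2$ the function $D$ is constant, and indeed $\int|x-y|^2\,d\pi=\int|y|^2\,d\nu-\int|x|^2\,d\mu$ is the same for all martingale transports when second moments are finite.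

Let $\mu\wedge\nu$ be the largest measure dominated by both $\mu$ and $\nu$, and let $\mathcal{L}^d$ be Lebesgue measure. Ghoussoub, Kim and Lim \cite{GKL} conjectured the following. Assume that $\mu\ll\mathcal{L}^d$ and that $\pi$ solves one of the problems \eqref{eq:problem}; for the minimization problem assume also that $\mu\wedge\nu=0$. Then for $\mu$-a.e.\ $x$,
\begin{equation}\label{eq:conj}
\operatorname{supp}\pi_x=\operatorname{Ext}\bigl(\operatorname{conv}(\operatorname{supp}\pi_x)\bigr).
\end{equation}
Here $\operatorname{supp}$ is the closed support, $\operatorname{conv}$ the convex hull, and $\operatorname{Ext}$ the set of extreme points, those that are not the midpoint of two distinct points of the set. The assumption $\mu\wedge\nu=0$ is natural because a minimizer leaves the common mass in place; we shall not use this fact. On the line a convex set has at most two extreme points, so for $d=1$ the conjecture says that almost every $\pi_x$ has at most two atoms.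

The swap argument is not a proof, since points near $x$ need not send mass to the same places as $x$. We prove the conjecture through a stronger property, which says that $u_x$ respects all affine relations on the support at once.

\begin{definition}\label{def:affine}
Let $x\in\mathbb{R}^d$ and let $\rho$ be a probability measure on $\mathbb{R}^d$. The pair $(x,\rho)$ is \emph{affine} if either $\rho=\delta_x$, or $\rho(\{x\})=0$ and there are a vector $a$ and a linear map $A$ with
\begin{equation}\label{eq:affine}
u_x(y)=a+A(y-x)\qquad\text{for }\rho\text{-a.e. }y.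
\end{equation}
\end{definition}

If $\rho$ has barycenter $x$, let $V_\rho$ be the smallest linear subspace with $\rho(x+V_\rho)=1$. (A subspace of least dimension with this property is contained in every other one, because the intersection of two such subspaces again has the property.) In \eqref{eq:affine} one can always take $a\in V_\rho$ and $A:V_\rho\to V_\rho$; see Lemma~\ref{lem:basic}.

\begin{theorem}\label{thm:main}
Let $\mu$ and $\nu$ be probability measures on $\mathbb{R}^d$ with finite first moments, in convex order, with $\mu\ll\mathcal{L}^d$. Let $\pi\in MT(\mu,\nu)$ maximize or minimize $\int|x-y|\,d\pi$; if it minimizes, assume $\mu\wedge\nu=0$. Then $(x,\pi_x)$ is an affine pair for $\mu$-a.e.\ $x$. Consequently \eqref{eq:conj} holds for $\mu$-a.e.\ $x$.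
\end{theorem}

\begin{theorem}\label{thm:spheres}
In the setting of Theorem~\ref{thm:main}, the following holds for $\mu$-a.e.\ $x$ with $\pi_x\ne\delta_x$. Let $V=V_{\pi_x}$ and $k=\dim V$, and let $a\in V$ and $A:V\to V$ satisfy \eqref{eq:affine}. Then $|a|<1$, $x\notin\operatorname{supp}\pi_x$, the support is compact, and it lies on at most $2k\le2d$ spheres centered at $x$. Its part on the sphere of radius $1/\lambda$ lies in
\[
x+\{v\in V:(\lambda-A)v=a,\ |v|=1/\lambda\},
\]
and this set is one point if the sphere meets the support and $\lambda$ is not an eigenvalue of $A$.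

The bound $2d$ is sharp for every $d$ and for both problems: there are $\mu\ll\mathcal{L}^d$ and an optimal $\pi$ as in Theorem~\ref{thm:main} such that, for $\mu$-a.e.\ $x$, the support of $\pi_x$ has exactly $2d$ points, at $2d$ distinct distances from $x$.
\end{theorem}

Neither hypothesis of Theorem~\ref{thm:main} can be dropped.

\begin{example}[absolute continuity]\label{ex:dirac}
Let $\mu=\delta_0$ and let $\nu$ be uniform on the unit ball. Then $\mu\wedge\nu=0$, and $\delta_0\otimes\nu$ is the only martingale transport, so it solves both problems. The support of $\pi_0=\nu$ is the closed ball, while the extreme points form the sphere.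
\end{example}

\begin{example}[common mass]\label{ex:common}
Let $d=1$, let $\mu$ be uniform on $[-1,1]$, and let
\[
\pi_x=\tfrac12\delta_x+\tfrac{2+x}{8}\,\delta_2+\tfrac{2-x}{8}\,\delta_{-2},\qquad \nu=\tfrac12\mu+\tfrac14\delta_2+\tfrac14\delta_{-2}.
\]
For $|x|\le1$ and $|y|\le2$ we have $|y-x|\ge\frac12y(y-x)$, with equality for $y\in\{-2,x,2\}$. The integral of $\frac12y(y-x)$ equals $\frac12\int y^2\,d\nu-\frac12\int x^2\,d\mu$ for every martingale transport. So $\pi$ is a minimizer, and $x$ is a point of $\operatorname{supp}\pi_x=\{-2,x,2\}$ that is not extreme.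
\end{example}

To treat both problems at once, put $\sigma=+1$ for maximization and $\sigma=-1$ for minimization, and
\[
c(x,y)=\sigma|x-y|.
\]
From now on we always maximize $\int c\,d\pi$. We take $x\mapsto\pi_x$ to be a Borel kernel, meaning that $x\mapsto\pi_x(N)$ is Borel for every Borel set $N$. We write $B(x,r)$ and $\bar B(x,r)$ for open and closed balls, $|N|$ for the Lebesgue measure of a set, and $\mathcal{H}^m$ for Hausdorff measure, normalized to be Lebesgue measure on $m$-dimensional planes.

\section{The first-order condition}\label{sec:first}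

\subsection{Smooth potentials}
Let $f,g$ be real functions and $h$ a vector field on $\mathbb{R}^d$ such that the \emph{gap}
\begin{equation}\label{eq:gap}
G(x,y)=f(x)+g(y)+h(x)\cdot(y-x)-c(x,y)
\end{equation}
is nonnegative everywhere. If $f\in L^1(\mu)$, $g\in L^1(\nu)$ and $h$ is bounded, the term with $h$ integrates to zero against every $\pi\in MT(\mu,\nu)$, so that $\int c\,d\pi=\int f\,d\mu+\int g\,d\nu-\int G\,d\pi$. A martingale transport on which $G$ vanishes almost everywhere is therefore optimal, and $(f,g,h)$ is then called a dual optimizer.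

Suppose that a dual optimizer exists and that $f$ and $h$ are differentiable at $x$. If $G(x,y)=0$ and $y\neq x$, then $G(\cdot,y)$ has a minimum at $x$. Since $\nabla_x c(x,y)=-\sigma u_x(y)$, the first-order condition is
\begin{equation}\label{eq:foc}
u_x(y)=-\sigma\bigl(\nabla f(x)-h(x)\bigr)-\sigma\,Dh(x)^{T}(y-x).
\end{equation}
The function $g$ has disappeared, and the right side is affine in $y$: this is \eqref{eq:affine}. At $y=x$ the function $G(\cdot,x)$ is a differentiable function plus the kink $-\sigma|\cdot-x|$. For $\sigma=+1$ such a function has no minimum at $x$, so no mass stays at $x$. For $\sigma=-1$ the kink favors a minimum and gives no information; this is why the minimization problem needs $\mu\wedge\nu=0$.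

\subsection{What an affine pair looks like}
Take $d=1$ first. Let $(x,\rho)$ be affine with $\rho\ne\delta_x$ and barycenter $x$. As $\rho(\{x\})=0$, the measure $\rho$ charges both sides of $x$, and \eqref{eq:affine} reads $1=a+A(y-x)$ on the right and $-1=a+A(y-x)$ on the left. Subtracting these equations at a point $y_+>x$ and a point $y_-<x$ gives $A(y_+-y_-)=2$, so $A>0$ and
\[
y_+=x+\frac{1-a}{A},\qquad y_-=x-\frac{1+a}{A}.
\]
Thus $\rho$ has exactly two atoms, and $y_-<x<y_+$ means $|a|<1$. In higher dimension the support can be infinite: the uniform measure on the sphere of radius $r$ centered at $x$ satisfies \eqref{eq:affine} with $a=0$ and $A=r^{-1}I$. The inequality $|a|<1$ persists and drives everything else.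

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Let $\rho$ have barycenter $x$. If $b\in V_\rho$ and $b\cdot(y-x)\ge0$ for $\rho$-a.e.\ $y$, then $b=0$.
\item[(b)] Let $E_0$ be a linear subspace of $\mathbb{R}^d$ with $\rho(x+E_0)=1$ and $\rho(\{x\})=0$. Then \eqref{eq:affine} holds for some $a\in\mathbb{R}^d$, $A:\mathbb{R}^d\to\mathbb{R}^d$ if and only if it holds for some $a\in E_0$, $A:E_0\to E_0$. So being affine does not depend on the ambient Euclidean space.
\item[(c)] For a Borel kernel $x\mapsto\pi_x$, the set of $x$ such that $(x,\pi_x)$ is affine is universally measurable, that is, measurable for the completion of every finite Borel measure.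
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The function $b\cdot(y-x)$ is nonnegative with integral zero, so it vanishes $\rho$-a.e. Hence $\rho(x+(V_\rho\cap b^\perp))=1$, and minimality of $V_\rho$ gives $V_\rho\subset b^\perp$, so $b=0$.

(b) Let $P$ be the orthogonal projection onto $E_0$. For $\rho$-a.e.\ $y$ both $y-x$ and $u_x(y)$ lie in $E_0$, so $(a,A)$ can be replaced by $(Pa,PA|_{E_0})$. Conversely, $A:E_0\to E_0$ extends to $AP$.

(c) The sets $\{x:\pi_x(\{x\})=1\}$ and $\{x:\pi_x(\{x\})=0\}$ are Borel, and so is
\[
\Bigl\{(x,a,A):\int_{\{y\ne x\}}\min\bigl(1,|u_x(y)-a-A(y-x)|\bigr)\,\pi_x(dy)=0\Bigr\}.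
\]
The set in question is the union of the first set with the intersection of the second set and the projection of the third to the $x$-space. Projections of Borel sets are analytic, and analytic sets are universally measurable.
\end{proof}

\begin{proposition}\label{prop:geometry}
Let $(x,\rho)$ be an affine pair such that $\rho\ne\delta_x$ has barycenter $x$. Let $S=\operatorname{supp}\rho$, $V=V_\rho$, $k=\dim V$, and let $a\in V$ and $A:V\to V$ satisfy \eqref{eq:affine}. Then:
\begin{enumerate}
\item[(i)] $|a|<1$;
\item[(ii)] $x\notin S$, and $u_x(y)=a+A(y-x)$ for every $y\in S$;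
\item[(iii)] $S=\operatorname{Ext}(\operatorname{conv}S)$;
\item[(iv)] if $y\in S$, $v=y-x$ and $\lambda=1/|v|$, then $v\in V$ and $(\lambda-A)v=a$; moreover $|y-x|$ takes at most $2k$ values on $S$, and $S$ is compact.
\end{enumerate}
\end{proposition}

\begin{proof}
Put $L(v)=a+Av$ for $v\in V$.

(i) Integrating \eqref{eq:affine} and using the barycenter gives $a=\int u_x\,d\rho$, so $|a|\le1$. If $|a|=1$, then $1-u_x\cdot a$ is nonnegative with integral zero, so $u_x=a$ $\rho$-a.e. Then $(y-x)\cdot a=|y-x|>0$ $\rho$-a.e., which contradicts $\int(y-x)\,d\rho=0$.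

(ii) The closed set $x+V$ has full measure, so it contains $S$. Let $S_0$ be the set of $y\in x+V$ with $y\ne x$ and $u_x(y)=L(y-x)$; it has full measure. Every ball centered at a point $y\in S$ has positive measure and so meets $S_0$; choose $y_n\in S_0$ with $y_n\to y$. If $y=x$, then $|a|=\lim|L(y_n-x)|=1$, against (i). So $y\ne x$, and continuity of $u_x$ at $y$ gives $u_x(y)=L(y-x)$.

(iii) A point of $\operatorname{conv}S$ is a convex combination with positive weights of finitely many points of $S$; if it is extreme, these points all equal it. So $\operatorname{Ext}(\operatorname{conv}S)\subset S$. Conversely, suppose that $y_0\in S$ is the midpoint of two distinct points of $\operatorname{conv}S$. Expanding both, we get $y_0=\sum\lambda_iy_i$ with $\lambda_i>0$, $\sum\lambda_i=1$, $y_i\in S$, and some $y_i\neq y_0$. Apply the affine map $L(\cdot-x)$ and (ii): $u_x(y_0)=\sum\lambda_iu_x(y_i)$. Taking the inner product with $e=u_x(y_0)$ gives $1=\sum\lambda_i\,u_x(y_i)\cdot e$, so $u_x(y_i)=e$ for all $i$. Thus $y_0=x+s_0e$ and some $y_i=x+s_ie$ with $s_i\ne s_0$,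 and $L(s_0e)=L(s_ie)=e$. The affine function $s\mapsto L(se)$ takes the same value twice, so it is constant and $a=L(0)=e$, against (i). This rules out the degenerate case left open by the swap argument.

(iv) By (ii), $a+Av=u_x(y)=\lambda v$. Multiply $(\lambda-A)v=a$ by the adjugate matrix, which satisfies $\operatorname{adj}(M)M=\det(M)I$, to get $\det(\lambda-A)\,v=\operatorname{adj}(\lambda-A)\,a$. Taking norms and using $\lambda|v|=1$, we see that $\lambda$ is a root of
\[
p(\lambda)=\det(\lambda-A)^2-\lambda^2\,|\operatorname{adj}(\lambda-A)\,a|^2 .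
\]
Now $\det(\lambda-A)$ is monic of degree $k$, and $\operatorname{adj}(\lambda-A)=\lambda^{k-1}I+{}$terms of lower degree, so $p$ has degree $2k$ with leading coefficient $1-|a|^2>0$. It has at most $2k$ roots. Hence $S$ is bounded, and it is closed.
\end{proof}

For $k=1$ the polynomial is $(\lambda-A)^2-\lambda^2a^2$, with roots $A/(1\mp a)$, the reciprocals of the two distances found above.

\subsection{Differentiating without smoothness}
The derivation of \eqref{eq:foc} used the derivative of $h$, which no compactness argument will provide: in the limit we shall have a Lipschitz $f$ and a bounded measurable $h$. The martingale property makes up for this. It forces the difference quotients of $h$ to be bounded in the only directions that matter, those of $V_\rho$. Recall that $x$ is a Lebesgue point of a bounded Borel map $H$ if the average of $|H-H(x)|$ over $B(x,\delta)$ tends to $0$ with $\delta$, and that almost every point is one.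

\begin{lemma}\label{lem:diff}
Let $k\ge1$, let $B\subset\mathbb{R}^k$ be an open ball and $B_0\subset B$ a Borel set with $|B\setminus B_0|=0$. Let $F:B\to\mathbb{R}$ be Lipschitz, $H:B_0\to\mathbb{R}^k$ bounded and Borel, and $g:\mathbb{R}^k\to(-\infty,\infty]$, with
\begin{equation}\label{eq:ineq}
F(x')+g(y)+H(x')\cdot(y-x')\ge c(x',y)\qquad\text{for all }x'\in B_0,\ y\in\mathbb{R}^k.
\end{equation}
Let $x\in B_0$ be a point of differentiability of $F$ and a Lebesgue point of $H$. Let $\rho$ be a probability measure with barycenter $x$ such that equality holds in \eqref{eq:ineq} at $(x,y)$ for $\rho$-a.e.\ $y$. If $\sigma=-1$, assume $\rho(\{x\})=0$. Then $\rho(\{x\})=0$ and $(x,\rho)$ is affine.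
\end{lemma}

\begin{proof}
Let $V=V_\rho$, let $P_V$ be the orthogonal projection onto $V$, put $\beta=\nabla F(x)-H(x)$, and fix a unit vector $v$.

We first approach $x$ from the direction $v$ through points where $H$ is close to $H(x)$. For $\varepsilon>0$ the set $N_\varepsilon=\{x'\in B_0:|H(x')-H(x)|<\varepsilon\}$ has density one at $x$, by Chebyshev's inequality. The open truncated cones $\Gamma_\delta=\{x+tv':|v'-v|<\varepsilon,\ 0<t<\delta\}$ decrease as $\delta\downarrow0$, and $\Gamma_\delta$ fills a fixed positive fraction of $B(x,(1+\varepsilon)\delta)$. So $N_\varepsilon$ meets every $\Gamma_\delta$. With $\varepsilon=\delta=1/i$ we obtain $t_i\to0$, $t_i>0$, and $v_i\to v$ such that $x_i=x+t_iv_i\in B_0$ and $H(x_i)\to H(x)$.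

For $\rho$-a.e.\ $y$ equality holds at $(x,y)$, so that $g(y)$ is finite, and $y-x\in V$. Subtract this equality from \eqref{eq:ineq} at $(x_i,y)$, write $y-x_i=(y-x)-t_iv_i$, and divide by $t_i$:
\begin{equation}\label{eq:quot}
\frac{F(x_i)-F(x)}{t_i}-H(x_i)\cdot v_i+b_i\cdot(y-x)\ \ge\ \frac{c(x_i,y)-c(x,y)}{t_i},\qquad b_i=P_V\,\frac{H(x_i)-H(x)}{t_i}.
\end{equation}
The first two terms converge to $\beta\cdot v$, and the right side is at least $-|v_i|$. Hence $b_i\cdot(y-x)\ge-C$ for $\rho$-a.e.\ $y$, with $C$ independent of $i$ and $y$. If $|b_i|\to\infty$ along a subsequence, a limit point $\hat b\in V$ of $b_i/|b_i|$ is a unit vector with $\hat b\cdot(y-x)\ge0$ $\rho$-a.e., which contradicts Lemma~\ref{lem:basic}(a). So $(b_i)$ is bounded, and $b_i\to b_v\in V$ along a subsequence. The right side of \eqref{eq:quot} converges to $\nabla_xc(x,y)\cdot v$ if $y\ne x$ and equals $\sigma|v_i|$ if $y=x$. Therefore, for $\rho$-a.e.\ $y$,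
\begin{equation}\label{eq:limit}
\beta\cdot v+b_v\cdot(y-x)\ge w_v(y),\qquad w_v(y)=\begin{cases}-\sigma\,u_x(y)\cdot v,&y\ne x,\\ \sigma,&y=x.\end{cases}
\end{equation}

The vectors $b_v$ and $b_{-v}$ are unrelated, so we cannot compare the inequalities for $v$ and $-v$ pointwise. After integration against $\rho$, however, both vectors drop out. Let $\Delta_v\ge0$ be the left side of \eqref{eq:limit} minus the right side. Then $\int\Delta_v\,d\rho=\beta\cdot v-\int w_v\,d\rho$, and $w_v+w_{-v}=2\sigma1_{\{x\}}$, so
\[
0\le\int\Delta_v\,d\rho+\int\Delta_{-v}\,d\rho=-2\sigma\rho(\{x\}).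
\]
If $\sigma=+1$ this gives $\rho(\{x\})=0$; if $\sigma=-1$ this was assumed. In both cases $\int\Delta_v\,d\rho=0$, so $\Delta_v=0$ $\rho$-a.e., that is, $u_x(y)\cdot v=-\sigma(\beta\cdot v+b_v\cdot(y-x))$. Taking for $v$ the basis vectors $e_1,\dots,e_k$ gives \eqref{eq:affine} with $a=-\sigma\beta$ and $Aw=-\sigma\sum_j(b_{e_j}\cdot w)e_j$.
\end{proof}

\subsection{When there are no potentials}
The real obstacle is that a dual optimizer may fail to exist.

\begin{example}\label{ex:nodual}
Let $\sigma=+1$ and let $\mu=\nu$ be uniform on the unit ball. Every $\pi\in MT(\mu,\mu)$ has $\int|y-x|^2\,d\pi=0$, so $\pi_x=\delta_x$ a.e. Suppose that a gap \eqref{eq:gap} with finite $f,g,h$ is nonnegative and vanishes at $(x,x)$ for all $x$ in a set $N$ of full measure. Then $f+g=0$ on $N$, and for $x,y\in N$,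
\[
0\le G(x,y)+G(y,x)=(h(x)-h(y))\cdot(y-x)-2|x-y|.
\]
So $|h(x)-h(y)|\ge2$ for distinct points of the uncountable set $N$, which is impossible in a separable space. On the other hand, $f_n(x)=\frac1{2n}-\frac n2|x|^2$, $g_n(y)=\frac n2|y|^2$ and $h_n(x)=-nx$ have gap $G_n=\frac n2(|y-x|-\frac1n)^2\ge0$, and $\int G_n\,d\pi=\frac1{2n}\to0$.
\end{example}

In this example the approximate potentials $g_n$ bend more and more in every direction, and the martingale does not move at all. This is the general mechanism, and it gives the plan of the proof. Approximate potentials with $\int G_n\,d\pi\to0$ always exist (Section~\ref{sec:dual}). To them we attach convex functions $\chi_n$ whose increments $\int\chi_n\,d\nu-\int\chi_n\,d\mu$ along the martingale are bounded. Near a point where the $\chi_n$ stay bounded modulo affine functions, the potentials converge and Lemma~\ref{lem:diff} applies. At the other points the $\chi_n$ bend without bound in some direction, and the martingale can move only inside a convex set of lower dimension. These sets partition the space (Section~\ref{sec:tame}),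 and we apply induction on the dimension inside each of them (Section~\ref{sec:ind}). For this the conditional laws of $\mu$ on the sets must be absolutely continuous, which is the purpose of Section~\ref{sec:contr}.

\section{Approximate dual potentials}\label{sec:dual}

\begin{lemma}\label{lem:dual}
Let $\pi\in MT(\mu,\nu)$ maximize $\int c\,d\pi$. There are Borel functions $f_n,g_n:\mathbb{R}^d\to\mathbb{R}$ of at most linear growth and $h_n\in C_b(\mathbb{R}^d;\mathbb{R}^d)$ such that
\[
G_n(x,y)=f_n(x)+g_n(y)+h_n(x)\cdot(y-x)-c(x,y)\ge0\quad\text{for all }x,y,\qquad\int G_n\,d\pi\to0 .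
\]
\end{lemma}

\begin{proof}
We remove the martingale constraint with a Lagrange multiplier $h$ and then apply classical transport duality.

Let $\Pi$ be the set of all couplings of $\mu$ and $\nu$; it is convex and weakly compact. If $\psi$ is continuous and $|\psi|\le C(1+|x|+|y|)$, then $\pi'\mapsto\int\psi\,d\pi'$ is weakly continuous on $\Pi$. Indeed, with $s=\max(|x|,|y|)$,
\[
(1+|x|+|y|)1_{\{s>R\}}\le(1+2|x|)1_{\{|x|>R\}}+(1+2|y|)1_{\{|y|>R\}},
\]
and the integral of the right side is the same for all $\pi'\in\Pi$ and tends to $0$ as $R\to\infty$. For $h\in C_b(\mathbb{R}^d;\mathbb{R}^d)$ put $c_h(x,y)=c(x,y)-h(x)\cdot(y-x)$ and $\Phi(\pi',h)=\int c_h\,d\pi'$. This is affine and continuous in each variable, with the supremum norm for $h$. If $\pi'\in MT(\mu,\nu)$, then $\Phi(\pi',h)=\int c\,d\pi'$ for all $h$. Otherwise the finite vector measure $(\int y\,d\pi'_x-x)\,\mu(dx)$ is nonzero, so some $h$ has $\int h(x)\cdot(y-x)\,d\pi'\ne0$, and scaling gives $\inf_h\Phi(\pi',h)=-\infty$. Sion's minimax theorem allows the exchange of $\max$ and $\inf$ for a function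 on a product of convex sets, the first compact, that is affine and continuous in each variable. Hence
\[
\int c\,d\pi=\max_{\pi'\in\Pi}\inf_h\Phi(\pi',h)=\inf_h\max_{\pi'\in\Pi}\Phi(\pi',h).
\]
Choose $h_n$ with $\max_\Pi\Phi(\cdot,h_n)\le\int c\,d\pi+\frac1n$, and let $b(x)=C_n(1+|x|)$ with $|c_{h_n}(x,y)|\le b(x)+b(y)$.

The cost $\tilde c(x,y)=b(x)+b(y)-c_{h_n}(x,y)$ is continuous and nonnegative. Kantorovich duality \cite[Theorem~1.3]{Villani} provides $\varphi,\psi\in C_b(\mathbb{R}^d)$ with $\int\varphi\,d\mu+\int\psi\,d\nu\ge\min_\Pi\int\tilde c\,d\pi'-\frac1n$ and $\varphi(x)+\psi(y)\le\tilde c(x,y)$, at least on $\operatorname{supp}\mu\times\operatorname{supp}\nu$. To have the inequality everywhere, put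
\[
\psi'(y)=\min\Bigl(\sup\psi,\ \inf_{x\in\operatorname{supp}\mu}[\tilde c(x,y)-\varphi(x)]\Bigr),\qquad
\varphi'(x)=\min\Bigl(\sup\varphi,\ \inf_{y\in\mathbb{R}^d}[\tilde c(x,y)-\psi'(y)]\Bigr).
\]
Both functions are upper semicontinuous, being infima of continuous functions, and bounded, because $\tilde c\ge0$. We have $\psi'\ge\psi$ on $\operatorname{supp}\nu$, $\varphi'\ge\varphi$ on $\operatorname{supp}\mu$, and $\varphi'+\psi'\le\tilde c$ everywhere. Let $f_n=b-\varphi'$ and $g_n=b-\psi'$. Then $f_n(x)+g_n(y)\ge c_{h_n}(x,y)$, which is $G_n\ge0$, and $\int f_n\,d\mu+\int g_n\,d\nu\le\max_\Pi\Phi(\cdot,h_n)+\frac1n\le\int c\,d\pi+\frac2n$. Since $\int h_n(x)\cdot(y-x)\,d\pi=0$, we get $\int G_n\,d\pi\le\frac2n$.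
\end{proof}

\section{The tame classes of a sequence of convex functions}\label{sec:tame}

This section and the next concern an arbitrary sequence of convex functions $\chi_j:\mathbb{R}^k\to\mathbb{R}$, $j\ge1$, with $k\ge1$; transport plays no role. We write $\operatorname{aff}S$ for the affine hull of a convex set $S$ and $\operatorname{ri}S$ for its interior relative to $\operatorname{aff}S$; the set $S$ is \emph{relatively open} if $S=\operatorname{ri}S$. A point is relatively open. We use three standard facts.
\begin{enumerate}
\item[(C1)] A convex function that is finite on an open set is continuous there. If $|\chi|\le M$ on $B(x_0,2r)$, then $\chi$ is Lipschitz with constant $2M/r$ on $B(x_0,r)$, and its subgradients at points of $B(x_0,r)$ have norm at most $2M/r$. A finite convex function on $\mathbb{R}^k$ is differentiable outside a Lebesgue-null Borel set, and its gradient is continuous on the set where it exists \cite[Theorem~25.5]{Rockafellar}.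
\item[(C2)] If $D$ is convex, then $\operatorname{ri}D$ is convex and relatively open, and $(1-t)x+ty\in\operatorname{ri}D$ for $x\in\operatorname{ri}D$, $y\in D$, $t\in[0,1)$.
\item[(C3)] If $S,S'$ are nonempty convex sets, then $\operatorname{ri}\operatorname{conv}(S\cup S')=\bigcup_{0<\lambda<1}\bigl((1-\lambda)\operatorname{ri}S+\lambda\operatorname{ri}S'\bigr)$ \cite[Theorem~6.9]{Rockafellar}.
\end{enumerate}

Let $\Omega$ be the Borel set of points where all $\chi_j$ are differentiable; its complement is null. For $x\in\Omega$ and $y\in\mathbb{R}^k$, the height of $\chi_j$ above its tangent plane at $x$ is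
\[
T\chi_j(x,y)=\chi_j(y)-\chi_j(x)-\nabla\chi_j(x)\cdot(y-x)\ge0 .
\]
Put
\[
\theta_n=\sum_{j\le n}2^{-j}\,T\chi_j,\qquad\theta=\sup_n\theta_n\in[0,\infty],\qquad D_x=\{y:\theta(x,y)<\infty\}.
\]
Each $\theta_n$ is continuous on $\Omega\times\mathbb{R}^k$ by (C1), so $\theta$ is lower semicontinuous there. As $\theta(x,\cdot)$ is convex and vanishes at $x$, the set $D_x$ is convex and contains $x$. In the application $\int\theta\,d\pi<\infty$, so that $\pi_x$ is concentrated on $D_x$.

The sets $D_x$ do not form a partition: they are defined only for $x\in\Omega$, and the relation $y\in D_x$ is not symmetric. We therefore measure bending by a quantity that is symmetric and free of gradients, the weighted sum of Jensen gaps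
\[
J(a,b)=\sum_j2^{-j}\Bigl[\tfrac12\chi_j(a)+\tfrac12\chi_j(b)-\chi_j\bigl(\tfrac{a+b}2\bigr)\Bigr]\in[0,\infty].
\]
It is lower semicontinuous on $\mathbb{R}^k\times\mathbb{R}^k$, as a sum of nonnegative continuous functions. A convex set $S$ is \emph{tame} if $J(a,b)<\infty$ for all $a,b\in S$.

\begin{lemma}\label{lem:tame}
\begin{enumerate}
\item[(i)] Let $x\in\mathbb{R}^k$, $p_j\in\partial\chi_j(x)$, $q_j(y)=\chi_j(y)-\chi_j(x)-p_j\cdot(y-x)$ and $Q=\sum_j2^{-j}q_j$. If $S\ni x$ is convex, relatively open and tame, then $Q<\infty$ on $S$. Conversely, every convex set on which $Q<\infty$ is tame.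
\item[(ii)] For each $x$ there is a largest relatively open tame convex set $C_x$ containing $x$, and the sets $C_x$ form a partition of $\mathbb{R}^k$. If $x\in\Omega$, then $C_x\subset D_x$.
\item[(iii)] The relation $R=\{(x,y):y\in C_x\}$ is $\sigma$-compact.
\end{enumerate}
\end{lemma}

\begin{proof}
The gap at the midpoint controls the gap along the whole segment. For $a,b\in\mathbb{R}^k$ let
\[
\kappa_j(\lambda)=\lambda\chi_j(a)+(1-\lambda)\chi_j(b)-\chi_j(\lambda a+(1-\lambda)b),\qquad\lambda\in[0,1].
\]
This function is concave and nonnegative. If $\lambda\le\frac12$, write $\frac12=s\lambda+(1-s)\cdot1$ with $s=\frac1{2(1-\lambda)}\ge\frac12$; concavity gives $\kappa_j(\frac12)\ge s\kappa_j(\lambda)$. Exchanging $a$ and $b$ covers $\lambda\ge\frac12$. Hence $\kappa_j(\lambda)\le2\kappa_j(\frac12)$ for all $\lambda$.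

(i) Let $y\in S\setminus\{x\}$. As $S$ is relatively open, there are $y^-\in S$ and $\lambda\in(0,1)$ with $x=\lambda y^-+(1-\lambda)y$. Since $q_j\ge0=q_j(x)$ and $q_j-\chi_j$ is affine, for the pair $(a,b)=(y^-,y)$ we get
\[
(1-\lambda)q_j(y)\le\lambda q_j(y^-)+(1-\lambda)q_j(y)-q_j(x)=\kappa_j(\lambda)\le2\kappa_j(\tfrac12).
\]
Summing, $(1-\lambda)Q(y)\le2J(y^-,y)<\infty$. Conversely, the Jensen gaps of $\chi_j$ and $q_j$ coincide and $q_j(\frac{a+b}2)\ge0$, so $J(a,b)\le\frac12Q(a)+\frac12Q(b)$.

(ii) We first show that if two relatively open tame convex sets $S,S'$ have a common point $x$, then $\operatorname{conv}(S\cup S')$ is again relatively open and tame. By (i), the convex function $Q$ built at $x$ is finite on $S\cup S'$, hence on the convex hull, which is tame by the converse in (i). For $s\in S$ and small $\varepsilon>0$ the point $s_1=s+\varepsilon(s-x)$ lies in $S$, and $s=\frac1{1+\varepsilon}s_1+\frac\varepsilon{1+\varepsilon}x$ with $x\in S'$; so $s\in\operatorname{ri}\operatorname{conv}(S\cup S')$ by (C3). The same argument applies to the points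 of $S'$. Thus the convex set $\operatorname{ri}\operatorname{conv}(S\cup S')$ contains $S\cup S'$ and so equals $\operatorname{conv}(S\cup S')$.

Let $\mathcal{S}_x$ be the family of relatively open tame convex sets containing $x$. It contains $\{x\}$. Let $S^*\in\mathcal{S}_x$ have maximal dimension. For $S\in\mathcal{S}_x$ the set $\operatorname{conv}(S\cup S^*)$ belongs to $\mathcal{S}_x$ and contains $S^*$, so its affine hull is $\operatorname{aff}S^*$ and it is open in $\operatorname{aff}S^*$. The union $C_x$ of all members of $\mathcal{S}_x$ is the union of these sets, so it is open in $\operatorname{aff}S^*$. Two points of $C_x$ lie in members $S,S'$, hence in the member $\operatorname{conv}(S\cup S')$; so $C_x$ is convex and tame. If $C_x\cap C_y\ne\emptyset$, then $\operatorname{conv}(C_x\cup C_y)$ belongs to both $\mathcal{S}_x$ and $\mathcal{S}_y$, so $C_x=C_y$. For $x\in\Omega$ we have $Q=\theta(x,\cdot)$, and (i) gives $C_x\subset D_x$.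

(iii) We claim that
\[
R=\bigcup_{m,M\in\mathbb{N}}\Bigl\{(x,y):J\Bigl(x-\frac{y-x}m,\ y+\frac{y-x}m\Bigr)\le M\Bigr\},
\]
a countable union of closed sets, hence of compact sets. If $y\in C_x$, then for large $m$ both arguments of $J$ lie in $C_x$, which is tame. Conversely, let $x\ne y$, let $a,b$ be the two arguments, and let $J(a,b)<\infty$. For $a',b'\in[a,b]$ the values $\chi_j(a')$ and $\chi_j(b')$ lie below the chord of $\chi_j$ over $[a,b]$. So the Jensen gap of $\chi_j$ at $(a',b')$ is at most the height of the chord above $\chi_j$ at $\frac{a'+b'}2$, which is at most $2\kappa_j(\frac12)$. Thus $J(a',b')\le2J(a,b)$, and the open segment from $a$ to $b$ is tame. It is relatively open and contains $x$ and $y$, so $y\in C_x$. Pairs with $x=y$ belong to both sides.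
\end{proof}

We call the sets $C_x$ the \emph{classes}.

\begin{example}\label{ex:classes}
Let $\chi_j=4^j\psi$ for one convex function $\psi$. Then $J(a,b)<\infty$ exactly when $\psi$ is affine on $[a,b]$, and $D_x=\{y:T\psi(x,y)=0\}$. For $\psi(y)=y_2^2$ on $\mathbb{R}^2$ the classes are the horizontal lines. For $\psi(y)=\max(|y|-1,0)$ they are the open unit ball, the points of the unit sphere, and the rays $\{te:t>1\}$ with $|e|=1$; classes of different dimensions coexist, and those of the same dimension need not be parallel. For $\psi(y)=\max(y,0)^2$ on $\mathbb{R}$ they are $(-\infty,0)$ and the points of $[0,\infty)$. Here $0\in\Omega$, $C_0=\{0\}$ and $D_0=(-\infty,0]$, so $D_x$ can leave $\operatorname{aff}C_x$.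
\end{example}

Part (iii) of the lemma settles all questions of measurability, because continuous images of $\sigma$-compact sets are $\sigma$-compact, and so are their intersections with open or closed subsets of a Euclidean space. For instance, $\{x:\dim C_x\ge\ell\}$ is the projection of the set of $(x,y_1,\dots,y_\ell)$ with $(x,y_i)\in R$ and $y_1-x,\dots,y_\ell-x$ linearly independent. It is $\sigma$-compact, and so
\[
\Sigma_\ell=\{x:\dim C_x=\ell\}
\]
is Borel.

\section{A contraction estimate and its consequences}\label{sec:contr}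

Two facts about the classes are needed for the induction. First, $\pi_x$ lives on $D_x$, so we need $D_x\subset\operatorname{aff}C_x$; by Example~\ref{ex:classes} this can hold only almost everywhere. Second, the conditional laws of Lebesgue measure on the classes must be absolutely continuous. Fubini's theorem does not give this, since the classes are not parallel; we must exclude a Nikodym-type pathology, a set of positive measure that meets every class in a relatively null set. Both facts follow from one estimate: moving each point $x$ of a set a fraction $t$ of the way toward a point of $D_x$ cannot shrink the set more than a homothety does.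

The idea is visible when the convex function is $X=\frac12|\cdot|^2$ and the targets are finitely many points $y_1,\dots,y_I$. Then $TX(x,y)=\frac12|x-y|^2$. Send $x$ toward the target that minimizes $TX(x,\cdot)$, the nearest one. The Voronoi cell of $y_i$ is convex and contains $y_i$ in its interior, so the homothety $x\mapsto(1-t)x+ty_i$ maps the cell into its interior. The images of different cells are disjoint, and measure is multiplied by exactly $(1-t)^k$. For a general strictly convex $X$, monotonicity of $\nabla X$ takes over the role of the convexity of the cells.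

\begin{lemma}[contraction]\label{lem:contr}
Let $0\le m\le k$. Let $K\subset\Omega$ and $Y\subset\mathbb{R}^k$ be compact sets contained in two parallel $m$-dimensional affine subspaces, respectively. Let $C<\infty$, and suppose that every $x\in K$ admits $y\in Y$ with $\theta(x,y)\le C$. For $t\in(0,1)$ let
\[
S_t=\{(1-t)x+ty:\ x\in K,\ y\in Y,\ \theta(x,y)\le C\}.
\]
Then $S_t$ is compact and $\mathcal{H}^m(S_t)\ge(1-t)^m\,\mathcal{H}^m(K)$.
\end{lemma}

\begin{proof}
Assume $K\ne\emptyset$. We replace $\theta$ by the remainder of one strictly convex function and $Y$ by a finite set, and then pass to the limit. Fix $n$, choose $\eta>0$ with $\eta|x-y|^2\le\frac1{2n}$ on $K\times Y$, and let $X=\sum_{j\le n}2^{-j}\chi_j+\eta|\cdot|^2$. Then $TX(x,y)=\theta_n(x,y)+\eta|x-y|^2$, so each $x\in K$ admits $y\in Y$ with $TX(x,y)\le C+\frac1{2n}$. By (C1), $X$ is Lipschitz on bounded sets and $\nabla X$ is bounded on $K$, so $TX(x,\cdot)$ is Lipschitz on $Y$ uniformly in $x\in K$. A fine enough finite net $\{y_1,\dots,y_I\}\subset Y$ therefore satisfies $\min_iTX(x,y_i)\le C+\frac1n$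 for all $x\in K$. Let $i(x)$ be the smallest minimizing index. The sets $K_i=\{x\in K:i(x)=i\}$ are Borel, since $TX(\cdot,y_i)$ is continuous on $K$. Let $\tau(x)=(1-t)x+ty_{i(x)}$.

The map $\tau$ is injective. On each $K_i$ it is a homothety of ratio $1-t$. Let $x\in K_i$ and $x'\in K_j$ with $i\ne j$, so $x\ne x'$, and put $p=\nabla X(x)$, $p'=\nabla X(x')$. The inequalities $TX(x,y_i)\le TX(x,y_j)$ and $TX(x',y_j)\le TX(x',y_i)$ read
\[
X(y_i)-p\cdot y_i\le X(y_j)-p\cdot y_j,\qquad X(y_j)-p'\cdot y_j\le X(y_i)-p'\cdot y_i,
\]
and their sum is $(p-p')\cdot(y_i-y_j)\ge0$. If $\tau(x)=\tau(x')$, then $(1-t)(x-x')=t(y_j-y_i)$, so $(p-p')\cdot(x-x')\le0$. But gradients of convex functions are monotone, so $(p-p')\cdot(x-x')\ge2\eta|x-x'|^2>0$, a contradiction.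

Hence $\mathcal{H}^m(\tau(K))=\sum_i(1-t)^m\mathcal{H}^m(K_i)=(1-t)^m\mathcal{H}^m(K)$. As $\theta_n\le TX$,
\[
\tau(K)\subset S^n=\bigl\{(1-t)x+ty:\ (x,y)\in K\times Y,\ \theta_n(x,y)\le C+\tfrac1n\bigr\}.
\]
The sets $S^n$ are compact, because $\theta_n$ is continuous on $K\times Y$, and decreasing, because $\theta_n\le\theta_{n+1}$. Since the two subspaces are parallel, all $S^n$ lie in a bounded part of one $m$-dimensional plane and so have finite $\mathcal{H}^m$ measure. It remains to show $\bigcap S^n=S_t$; continuity from above then gives the estimate. The inclusion $S_t\subset S^n$ holds since $\theta_n\le\theta$. Let $z=(1-t)x_n+ty_n\in S^n$ for all $n$, and let $(x,y)\in K\times Y$ be a limit point of $(x_n,y_n)$, so $z=(1-t)x+ty$. For fixed $l$ and $n\ge l$ we have $\theta_l(x_n,y_n)\le\theta_n(x_n,y_n)\le C+\frac1n$, hence $\theta_l(x,y)\le C$. So $\theta(x,y)\le C$ and $z\in S_t$.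
\end{proof}

If $D_x$ leaves $\operatorname{aff}C_x$, then moving $x$ slightly toward an outside point of $D_x$ lands in a class of higher dimension. By the estimate with $t\to0$, a set of positive measure cannot be moved off itself in this way.

\begin{lemma}\label{lem:ae}
The set $\Omega_0=\{x\in\Omega:D_x\subset\operatorname{aff}C_x\}$ is Borel and its complement is Lebesgue-null. If $x\in\Omega_0$, $y\in D_x$ and $t\in[0,1)$, then $(1-t)x+ty\in C_x$.
\end{lemma}

\begin{proof}
A point $x\in\Omega$ lies outside $\Omega_0$ exactly when some $w$ with $\theta(x,w)<\infty$ has positive distance from the closed set $\operatorname{aff}C_x$. So $\Omega\setminus\Omega_0$ is the union, over $0\le\ell\le k$, closed balls $Y$ with rational center and radius, and $C\in\mathbb{N}$, of the sets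
\[
N=\Sigma_\ell\cap\{x\in\Omega:\exists w\in Y,\ \theta(x,w)\le C\}\setminus\{x:\operatorname{aff}C_x\cap Y\ne\emptyset\}.
\]
The second set is relatively closed in $\Omega$, because $\theta$ is lower semicontinuous and $Y$ is compact. Since $C_x$ is relatively open and contains $x$, we have $\operatorname{aff}C_x=\{x+s(y-x):s\in\mathbb{R},\ y\in C_x\}$, so the third set is the projection of $\{(x,y,s):(x,y)\in R,\ x+s(y-x)\in Y\}$ and is $\sigma$-compact. Thus $N$ and $\Omega_0$ are Borel.

Suppose $|N|>0$, take a compact $Z\subset N$ with $|Z|>0$, and apply Lemma~\ref{lem:contr} with $K=Z$ and $m=k$. Let $x'=(1-t)x+ty\in S_t$, with $x\in Z$, $y\in Y$ and $\theta(x,y)\le C$. Then $y\in D_x\setminus\operatorname{aff}C_x$. By (C3), $x'$ lies in $S'=\operatorname{ri}\operatorname{conv}(C_x\cup\{y\})$, a relatively open convex set of dimension $\ell+1$. As $C_x\cup\{y\}\subset D_x$, the function $\theta(x,\cdot)$ is finite on $S'$, so $S'$ is tame by Lemma~\ref{lem:tame}(i) and $S'\subset C_{x'}$. Hence $\dim C_{x'}\ge\ell+1$ and $x'\notin Z$. So $S_t$ is disjoint from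 $Z$ and contained in $Z_t=Z+\bar B(0,t\varrho)$, where $\varrho=\max_{Z\times Y}|x-y|$. Therefore $(1-t)^k|Z|\le|S_t|\le|Z_t|-|Z|$. As $t\downarrow0$ the compact sets $Z_t$ decrease to $Z$, and we get $|Z|\le0$, a contradiction.

Let $x\in\Omega_0$. From $C_x\subset D_x\subset\operatorname{aff}C_x$ we see that $\operatorname{aff}D_x=\operatorname{aff}C_x$ and $x\in\operatorname{ri}D_x$. The set $\operatorname{ri}D_x$ is convex, relatively open, and tame by Lemma~\ref{lem:tame}(i), so it is contained in $C_x$. By (C2) it contains $(1-t)x+ty$.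
\end{proof}

\subsection*{Pieces}
To condition on the classes we need a Borel map whose fibers are the classes. We cut $\mathbb{R}^k$ into countably many parts, on each of which all classes have the same dimension $\ell$, are graphs over the same coordinate $\ell$-plane, and cross one common transversal plane.

For $I\subset\{1,\dots,k\}$ with $\ell$ elements let $\mathrm{pr}=\mathrm{pr}_I:\mathbb{R}^k\to\mathbb{R}^\ell$ be the coordinate projection. For $a\in\mathbb{Q}^\ell$ let $W_{I,a}$ be the set of $x\in\Sigma_\ell$ such that $\mathrm{pr}$ is injective on $\operatorname{aff}C_x$ and $a\in\mathrm{pr}(C_x)$. Injectivity fails exactly when some $y\in C_x$ with $y\ne x$ has $\mathrm{pr}\,y=\mathrm{pr}\,x$; this condition on $x$, like the condition $a\in\mathrm{pr}(C_x)$, defines a $\sigma$-compact set. So $W_{I,a}$ is Borel. It is \emph{saturated}, that is, a union of classes. The sets $W_{I,a}$ cover $\mathbb{R}^k$: an $\ell$-dimensional affine subspace projects bijectively onto $\mathbb{R}^\ell$ for some $I$, and then $\mathrm{pr}(C_x)$ is open and contains a rational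 point. Enumerate these sets and remove from each the preceding ones. This gives countably many disjoint saturated Borel sets covering $\mathbb{R}^k$, the \emph{pieces}, each with its own $\ell$, $\mathrm{pr}$ and $a$.

For $x$ in a piece $W$ let $q(x)$ be the unique point of $C_x\cap\mathrm{pr}^{-1}(a)$. For compact $K'$ the set $q^{-1}(K')$ is the intersection of $W$ with the projection of $R\cap(\mathbb{R}^k\times(K'\cap\mathrm{pr}^{-1}(a)))$, so it is Borel, and $q:W\to\mathbb{R}^k$ is a Borel map. We have $q(x)=q(x')$ if and only if $C_x=C_{x'}$; the image of $q$ is $W\cap\mathrm{pr}^{-1}(a)$, and $q^{-1}(z)=C_z$ for $z$ in the image.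

Recall the disintegration theorem. If $\gamma$ is a finite Borel measure on $W$ and $\bar\gamma=q_\#\gamma$ is its image, there is a Borel kernel $z\mapsto\gamma_z$ of probability measures, unique up to $\bar\gamma$-null sets, such that $\gamma=\int\gamma_z\,\bar\gamma(dz)$ and $\gamma_z(q^{-1}(z))=1$ for $\bar\gamma$-a.e.\ $z$.

\begin{lemma}\label{lem:disint}
Let $\mu\ll\mathcal{L}^k$ be a finite measure, $W$ a piece of dimension $\ell$, $\bar\mu=q_\#(\mu|_W)$, and $\mu|_W=\int\mu_z\,\bar\mu(dz)$ the disintegration along $q$. For $\bar\mu$-a.e.\ $z$, the measure $\mu_z$ is concentrated on $C_z$ and is absolutely continuous with respect to $\mathcal{H}^\ell$ on $\operatorname{aff}C_z$.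
\end{lemma}

\begin{proof}
Concentration on $q^{-1}(z)=C_z$ is part of the disintegration theorem. If $\ell=0$, then $C_z=\{z\}$ and there is nothing more to prove. Let $\ell\ge1$.

\emph{Reduction to one measure.} Let $\gamma=e^{-|x|^2}\mathcal{L}^k|_W$, with image $\bar\gamma$ and conditionals $\gamma_z$. Write $\mu|_W=\varrho\gamma$ and $\omega(z)=\int\varrho\,d\gamma_z$. Then $\mu|_W=\int\varrho\gamma_z\,\bar\gamma(dz)$, so $\bar\mu=\omega\bar\gamma$ and, by uniqueness, $\mu_z=\varrho\gamma_z/\omega(z)$ for $\bar\mu$-a.e.\ $z$. It suffices to treat $\gamma$.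

\emph{Slices.} A point $x\in W$ is determined by its class $q(x)$ and its position $\mathrm{pr}\,x$ in the class, so we study the joint law $M=(\mathrm{pr},q)_\#\gamma$. Write $x=(s,r)$ with $s=\mathrm{pr}\,x$, let $L_s=\mathrm{pr}^{-1}(s)$, and for Borel $N\subset\mathbb{R}^k$ let
\[
\bar\gamma^s(N)=\int1_{q^{-1}(N)}(s,r)\,e^{-|(s,r)|^2}\,dr ,
\]
the distribution of classes seen on the slice $L_s$. By Fubini's theorem, $\bar\gamma=\int\bar\gamma^s\,ds$ and $M=\int\delta_s\otimes\bar\gamma^s\,ds$. Note that $\bar\gamma^s(N)>0$ if and only if $\mathcal{H}^{k-\ell}(L_s\cap q^{-1}(N))>0$.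

\emph{Claim: $\bar\gamma^{s_0}\ll\bar\gamma$ for a.e.\ $s_0$.} In words, a family of classes that is visible on one slice is visible on all nearby slices (Figure~\ref{fig:slices}). By Lemma~\ref{lem:ae} and Fubini's theorem, for a.e.\ $s_0$, $\mathcal{H}^{k-\ell}$-a.e.\ point of $L_{s_0}$ lies in $\Omega_0$. Fix such an $s_0$ and a Borel set $N$ with $\bar\gamma^{s_0}(N)>0$. Then $U=L_{s_0}\cap\Omega_0\cap q^{-1}(N)$ has positive $\mathcal{H}^{k-\ell}$ measure. For $1/\rho\in\mathbb{N}$ and $C\in\mathbb{N}$ let $U_{\rho,C}$ be the set of $x\in U$ such that for every $\epsilon\in\{-1,1\}^\ell$ there is $y_\epsilon\in L_{s_0+\rho\epsilon}\cap\bar B(0,C)$ with $\theta(x,y_\epsilon)\le C$. This condition is relatively closed in $\Omega$, by lower semicontinuity and compactness, so $U_{\rho,C}$ is Borel. The sets $U_{\rho,C}$ cover $U$, because for $x\in U$ the set $\mathrm{pr}(C_x)$ is an open neighborhood of $s_0$ and $\theta(x,\cdot)<\infty$ on $C_x$. So some $U_{\rho,C}$ contains a compact set $K$ with $\mathcal{H}^{k-\ell}(K)>0$.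

Let $s\in s_0+[-\frac\rho2,\frac\rho2]^\ell$ and $s_1=2s-s_0$. Then $s_1$ lies in the cube with vertices $s_0+\rho\epsilon$, so $s_1=\sum_\epsilon\alpha_\epsilon(s_0+\rho\epsilon)$ is a convex combination. For $x\in K$ the point $y=\sum\alpha_\epsilon y_\epsilon$ lies in $Y=L_{s_1}\cap\bar B(0,C)$ and satisfies $\theta(x,y)\le C$ by convexity. Lemma~\ref{lem:contr} with $t=\frac12$ and $m=k-\ell$ shows that the set $S_{1/2}\subset L_s$ has $\mathcal{H}^{k-\ell}(S_{1/2})\ge2^{-(k-\ell)}\mathcal{H}^{k-\ell}(K)>0$. A point of $S_{1/2}$ has the form $\frac{x+y}2$ with $x\in K\subset\Omega_0$ and $y\in D_x$. By Lemma~\ref{lem:ae} it lies in $C_x\subset W$, so its image under $q$ is $q(x)\in N$. Hence $\bar\gamma^s(N)>0$ for all $s$ in a cube, and $\bar\gamma(N)>0$. This proves the claim.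

\emph{Conclusion.} Let $\Xi\subset\mathbb{R}^\ell\times\mathbb{R}^k$ be Borel with $(\mathcal{L}^\ell\otimes\bar\gamma)(\Xi)=0$, and let $\Xi_s$ be its sections. Then $\bar\gamma(\Xi_s)=0$ for a.e.\ $s$, so $\bar\gamma^s(\Xi_s)=0$ for a.e.\ $s$ by the claim, and $M(\Xi)=0$. Thus $M=\varphi(s,z)\,ds\,\bar\gamma(dz)$ for a density $\varphi$. For Borel sets $S\subset\mathbb{R}^\ell$ and $N\subset\mathbb{R}^k$,
\[
\int_N\mathrm{pr}_\#\gamma_z(S)\,\bar\gamma(dz)=M(S\times N)=\int_N\int_S\varphi(s,z)\,ds\,\bar\gamma(dz).
\]
Letting $S$ run through a countable algebra that generates the Borel sets, we get $\mathrm{pr}_\#\gamma_z=\varphi(\cdot,z)\mathcal{L}^\ell$ for $\bar\gamma$-a.e.\ $z$. Since $\gamma_z$ is concentrated on $C_z$ and $\mathrm{pr}:\operatorname{aff}C_z\to\mathbb{R}^\ell$ is an affine bijection, $\gamma_z\ll\mathcal{H}^\ell$ on $\operatorname{aff}C_z$.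
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.3,yscale=1.7]
\foreach \x in {0,2,4} \draw[dashed] (\x,0.1)--(\x,1.9);
\draw (-0.8,0.42)--(4.6,0.96);
\draw (-0.8,0.98)--(4.6,1.115);
\draw (-0.8,1.54)--(4.6,1.27);
\draw[very thick] (0,0.5)--(0,1.5);
\draw[very thick] (2,0.7)--(2,1.4);
\draw[very thick] (4,0.9)--(4,1.3);
\node[below] at (0,0.1) {$L_{s_0}$};
\node[below] at (2,0.1) {$L_{s}$};
\node[below] at (4,0.1) {$L_{s_1}$};
\node[left] at (0,1.25) {$K$};
\node[above right] at (2,1.42) {$S_{1/2}$};
\end{tikzpicture}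
\caption{Classes of dimension one in the plane (thin segments) crossing three equally spaced vertical slices. The classes through a compact set $K$ in the first slice may converge toward the third slice, but by the contraction estimate they meet the middle slice in a set $S_{1/2}$ at least half as long as $K$.}\label{fig:slices}
\end{figure}

\section{Induction on the dimension}\label{sec:ind}

The statement to be proved by induction should have hypotheses that survive conditioning on a class. Optimality is awkward in this respect, but the conclusion of Lemma~\ref{lem:dual} restricts to a subspace at once. We therefore take it as the hypothesis.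

\begin{proposition}\label{prop:ind}
Let $k\ge0$. Let $\mu$ be a probability measure on $\mathbb{R}^k$, $x\mapsto\pi_x$ a Borel kernel of probability measures on $\mathbb{R}^k$, $\pi(dx,dy)=\mu(dx)\,\pi_x(dy)$, and $\nu$ the second marginal of $\pi$. Assume:
\begin{enumerate}
\item[(a)] $\mu\ll\mathcal{L}^k$ (no condition if $k=0$) and $\int|x|\,d\mu<\infty$;
\item[(b)] $\int|y|\,d\nu<\infty$, and $\pi_x$ has barycenter $x$ for $\mu$-a.e.\ $x$;
\item[(c)] $f_n,g_n:\mathbb{R}^k\to\mathbb{R}$ and $h_n:\mathbb{R}^k\to\mathbb{R}^k$ are Borel, $|f_n|+|g_n|\le a_n(1+|\cdot|)$ and $|h_n|\le a_n$ for constants $a_n$, and $G_n(x,y)=f_n(x)+g_n(y)+h_n(x)\cdot(y-x)-c(x,y)\ge0$ for all $x,y$;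
\item[(d)] $\int G_n\,d\pi\to0$;
\item[(e)] if $\sigma=-1$, then $\pi_x(\{x\})=0$ for $\mu$-a.e.\ $x$.
\end{enumerate}
Then $(x,\pi_x)$ is an affine pair for $\mu$-a.e.\ $x$.
\end{proposition}

\begin{proof}
For $k=0$ the space is a point and $\pi_x=\delta_x$. Let $k\ge1$ and assume the proposition in all lower dimensions. Discarding finitely many $n$, assume $\int G_n\,d\pi\le1$.

\medskip\noindent\emph{Step 1: normalizing the potentials.} The functions $f_n$ and $h_n$ have no regularity. We keep $g_n$ and replace $f_n$ and $h_n$ by the best choices compatible with $g_n$. The inequality $G_n(x,\cdot)\ge0$ says that $y\mapsto-f_n(x)-h_n(x)\cdot(y-x)$ is an affine minorant of $g_n-c(x,\cdot)$. So let $\psi^n_x$ be the supremum of all affine minorants of $g_n-c(x,\cdot)$. It is convex, and finite because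
\[
-f_n(x)-h_n(x)\cdot(y-x)\le\psi^n_x(y)\le g_n(y)-c(x,y).
\]
Since $|c(x,y)-c(x',y)|\le|x-x'|$, an affine minorant of $g_n-c(x,\cdot)$ lowered by $|x-x'|$ is an affine minorant of $g_n-c(x',\cdot)$. Hence
\begin{equation}\label{eq:lip}
|\psi^n_x(y)-\psi^n_{x'}(y)|\le|x-x'|\qquad\text{for all }x,x',y,
\end{equation}
and $(x,y)\mapsto\psi^n_x(y)$ is continuous. Put $F_n(x)=-\psi^n_x(x)$; this is a continuous function with $-g_n\le F_n\le f_n$.

The subdifferential $\partial\psi^n_x(x)$ is nonempty and closed. The map $x\mapsto\partial\psi^n_x(x)$ has closed graph: if $x_i\to x$ and $p_i\to p$, pass to the limit in $\psi^n_{x_i}(y)\ge\psi^n_{x_i}(x_i)+p_i\cdot(y-x_i)$. So the set of $x$ whose value meets a given compact set is closed, and the set of $x$ whose value meets a given open set is Borel. The Kuratowski--Ryll-Nardzewski theorem says that a map with nonempty closed values and this last property has a Borel selection. So there is a Borel map $H_n$ with $-H_n(x)\in\partial\psi^n_x(x)$. From $\psi^n_x(x)-H_n(x)\cdot(y-x)\le\psi^n_x(y)\le g_n(y)-c(x,y)$ we get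
\[
\hat G_n(x,y)=F_n(x)+g_n(y)+H_n(x)\cdot(y-x)-c(x,y)\ge0 .
\]
For $\mu$-a.e.\ $x$ the barycenter property gives $\int\hat G_n(x,\cdot)\,d\pi_x=F_n(x)+\int(g_n-c(x,\cdot))\,d\pi_x$, and $\int G_n(x,\cdot)\,d\pi_x$ is the same expression with $f_n(x)\ge F_n(x)$. Integrating in $x$,
\[
\int\hat G_n\,d\pi=\int F_n\,d\mu+\int g_n\,d\nu-\int c\,d\pi\le\int G_n\,d\pi\to0 .
\]

\medskip\noindent\emph{Step 2: one convex function for each $n$.} By \eqref{eq:lip}, all the functions $\psi^n_x$ are within $|x|$ of
\[
\chi_n=\psi^n_0,
\]
so $\chi_n$ alone decides whether the potentials stay bounded. We have $\chi_n(y)\le g_n(y)+|y|$, and $\chi_n(x)\ge\psi^n_x(x)-|x|=-F_n(x)-|x|$. In particular $\chi_n$ has at most linear growth. Let $\Omega$ be the set where all $\chi_n$ are differentiable; $\mu(\Omega)=1$ by (a). The barycenter property gives $\int T\chi_n(x,\cdot)\,d\pi_x=\int\chi_n\,d\pi_x-\chi_n(x)$ for $\mu$-a.e.\ $x$, and therefore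
\begin{equation}\label{eq:energy}
\begin{aligned}
\int T\chi_n\,d\pi&=\int\chi_n\,d\nu-\int\chi_n\,d\mu\le\int g_n\,d\nu+\int F_n\,d\mu+\int|y|\,d\nu+\int|x|\,d\mu\\
&=\int\hat G_n\,d\pi+\int c\,d\pi+\int|y|\,d\nu+\int|x|\,d\mu\le C_0,
\end{aligned}
\end{equation}
with $C_0=1+2\int|x|\,d\mu+2\int|y|\,d\nu$. For $x\in\Omega$ and $r>0$ let $M_n(x,r)=\max_{|w|\le r}T\chi_n(x,x+w)$, which is continuous in $x\in\Omega$ and nondecreasing in $r$. Call $x\in\Omega$ \emph{good} if $\liminf_nM_n(x,r)<\infty$ for some $r>0$, and \emph{bad} otherwise, that is, if $M_n(x,r)\to\infty$ for every $r>0$. By monotonicity it suffices to consider $r=1/i$, so the good points and the bad points form Borel sets $\mathcal{G}$ and $\mathcal{B}$. (For the potentials of Example~\ref{ex:nodual}, $g_n$ bends like $\frac n2|y|^2$; this is the model for bad points.)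

\medskip\noindent\emph{Step 3: good points.} Let $x_0\in\mathcal{G}$. There are $r>0$, $M<\infty$ and a subsequence, not relabeled, with $M_n(x_0,2r)\le M$. If $\alpha_n$ is the tangent affine function of $\chi_n$ at $x_0$, this means $0\le\chi_n-\alpha_n\le M$ on $B(x_0,2r)$. Potentials are determined only up to affine functions, and we use this freedom: replace $g_n$, $\psi^n_x$, $F_n$, $H_n$ by $g_n-\alpha_n$, $\psi^n_x-\alpha_n$, $F_n+\alpha_n$, $H_n+\nabla\alpha_n$. The relations $F_n(x)=-\psi^n_x(x)$ and $-H_n(x)\in\partial\psi^n_x(x)$ and the estimate \eqref{eq:lip} persist, and $\hat G_n$ is unchanged since $\alpha_n(x)-\alpha_n(y)+\nabla\alpha_n\cdot(y-x)=0$.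

Now $0\le\psi^n_0\le M$ on $B(x_0,2r)$, so \eqref{eq:lip} gives $|\psi^n_x|\le M'=M+|x_0|+2r$ on $B(x_0,2r)$ for $x\in B(x_0,2r)$. Let $B=B(x_0,r)$ and $\Lambda=2M'/r$. By (C1), for $x\in B$ the function $\psi^n_x$ is $\Lambda$-Lipschitz on $B$ and $|H_n(x)|\le\Lambda$. Also $|F_n|\le M'$ on $B$, and for $x,x'\in B$,
\[
|F_n(x)-F_n(x')|\le|\psi^n_x(x)-\psi^n_x(x')|+|\psi^n_x(x')-\psi^n_{x'}(x')|\le(\Lambda+1)|x-x'| .
\]
Along a subsequence, $F_n\to F$ uniformly on $B$ with $F$ Lipschitz, and $H_n$ converges weakly in $L^2(B)$. We need pointwise convergence of the vector fields, and we may take convex combinations because the gap is affine in the potentials. By Mazur's lemma, there are finite convex combinations $\tilde H_N$ of $\{H_n:n\ge N\}$ that converge strongly in $L^2(B)$. Along a subsequence they converge at every point of a Borel set $B_0\subset B$ with $|B\setminus B_0|=0$, to a Borel map $H$ with $|H|\le\Lambda$. Define $\tilde F_N$, $\tilde g_N$, $\tilde G_N$ from $F_n$, $g_n$, $\hat G_n$ with the same weights. Only indices $n\ge N$ occur, so $\tilde F_N\to F$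 on $B$, and
\[
\tilde G_N(x,y)=\tilde F_N(x)+\tilde g_N(y)+\tilde H_N(x)\cdot(y-x)-c(x,y)\ge0,\qquad\int\tilde G_N\,d\pi\le\sup_{n\ge N}\int\hat G_n\,d\pi\to0 .
\]
Along a further subsequence $\tilde G_N\to0$ $\pi$-a.e. Let $g=\limsup\tilde g_N$ along it. For $x\in B_0$ and any $y$, taking the upper limit in $\tilde g_N(y)\ge c(x,y)-\tilde F_N(x)-\tilde H_N(x)\cdot(y-x)$ gives \eqref{eq:ineq}; in particular $g>-\infty$. If moreover $\tilde G_N(x,y)\to0$, then $\tilde g_N(y)$ converges to $c(x,y)-F(x)-H(x)\cdot(y-x)$, and equality holds in \eqref{eq:ineq}. So for $\mu$-a.e.\ $x\in B_0$ equality holds at $(x,y)$ for $\pi_x$-a.e.\ $y$.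

Lebesgue-a.e.\ point of $B$ lies in $B_0$, is a point of differentiability of $F$ by Rademacher's theorem, and is a Lebesgue point of $H$. By (a), (b) and (e), Lemma~\ref{lem:diff} applies with $\rho=\pi_x$ for $\mu$-a.e.\ $x\in B$. Thus every good point has a neighborhood in which $(x,\pi_x)$ is affine $\mu$-a.e. Countably many of these neighborhoods cover $\mathcal{G}$, by Lindel\"of's theorem, so the conclusion holds $\mu$-a.e.\ on $\mathcal{G}$.

\medskip\noindent\emph{Step 4: bad points lie in classes of lower dimension.} At a bad point the blow-up has no rate. We choose a subsequence along which it beats the weights $2^{-j}$ at almost every bad point. For fixed $j$ we have $M_n(\cdot,1/j)\to\infty$ on $\mathcal{B}$, so there are $n_1<n_2<\cdots$ with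
\[
\mu\bigl(\mathcal{B}\cap\{M_{n_j}(\cdot,1/j)\le4^j\}\bigr)\le2^{-j}.
\]
By the Borel--Cantelli lemma, $\mu$-a.e.\ $x\in\mathcal{B}$ has $M_{n_j}(x,1/j)>4^j$ for all large $j$. Apply Sections~\ref{sec:tame} and~\ref{sec:contr} to the sequence $(\chi_{n_j})_j$, and let $\theta$, $D_x$, $C_x$, $\Omega_0$ and the pieces refer to it. For $x$ as above, $\dim C_x<k$. Otherwise $C_x\subset D_x$ is an open neighborhood of $x$ on which the convex function $\theta(x,\cdot)$ is finite, hence continuous, hence bounded by some $M$ on some ball $\bar B(x,r)$. Then for all large $j$,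
\[
2^j<2^{-j}M_{n_j}(x,1/j)\le2^{-j}M_{n_j}(x,r)\le\max_{\bar B(x,r)}\theta(x,\cdot)\le M,
\]
which is absurd. So $\mu$-a.e.\ bad point lies in a piece of dimension $\ell<k$.

\medskip\noindent\emph{Step 5: conditioning on the classes.} Let $W$ be a piece of dimension $\ell<k$ with $\mu(W)>0$. We show that $(x,\pi_x)$ is affine for $\mu$-a.e.\ $x\in W$. As there are countably many pieces and $\mu(\mathcal{G}\cup\mathcal{B})=1$, this completes the proof.

By \eqref{eq:energy}, $\int\theta\,d\pi\le C_0$, so $\pi_x(D_x)=1$ for $\mu$-a.e.\ $x$. Let $X_0$ be the Borel set of $x\in\Omega_0$ such that $\pi_x(D_x)=1$, $\pi_x$ has barycenter $x$, and $\pi_x(\{x\})=0$ if $\sigma=-1$. By Lemma~\ref{lem:ae} and (a), (b), (e), it has full $\mu$-measure, and $\pi_x(\operatorname{aff}C_x)=1$ for $x\in X_0$. Disintegrate $\mu|_W=\int\mu_z\,\bar\mu(dz)$ as in Lemma~\ref{lem:disint}, and let $E_z=\operatorname{aff}C_z$. The functions $\Gamma_n(z)=\iint G_n(x,y)\,\pi_x(dy)\,\mu_z(dx)\ge0$ satisfy $\int\Gamma_n\,d\bar\mu\le\int G_n\,d\pi\to0$, so $\Gamma_n\to0$ $\bar\mu$-a.e.\ along one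 fixed subsequence. Hence $\bar\mu$-a.e.\ $z$ has the following properties: $\mu_z(C_z\cap X_0)=1$; $\mu_z\ll\mathcal{H}^\ell$ on $E_z$; $\iint(|x|+|y|)\,\pi_x(dy)\,\mu_z(dx)<\infty$; and $\Gamma_n(z)\to0$ along the subsequence.

Fix such a $z$ and identify $E_z$ with $\mathbb{R}^\ell$ by an isometry that sends $z$ to $0$; this preserves $c$. On $E_z$ consider the measure $\mu_z$; the kernel equal to $\pi_x$ for $x\in C_z\cap X_0$, where $\pi_x(E_z)=1$ because $C_x=C_z$, and equal to $\delta_x$ elsewhere; the restrictions of $f_n$ and $g_n$; and the orthogonal projection of $h_n$ onto the direction space of $E_z$, with $n$ in the subsequence. The projection does not change $h_n(x)\cdot(y-x)$ for $x,y\in E_z$, so the gap is the restriction of $G_n$ to $E_z\times E_z$. The change of origin replaces $a_n$ by $a_n(1+|z|)$. So (a)--(e) hold in dimension $\ell$. By the induction hypothesis and Lemma~\ref{lem:basic}(b), $(x,\pi_x)$ is affine for $\mu_z$-a.e.\ $x$.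

Finally, let $N$ be the set of $x\in W$ such that $(x,\pi_x)$ is not affine. By Lemma~\ref{lem:basic}(c) there is a Borel set $N_1\subset N$ such that $N\setminus N_1$ is contained in a $\mu$-null Borel set. Since $\mu_z(N_1)=0$ for $\bar\mu$-a.e.\ $z$, we get $\mu(N_1)=\int\mu_z(N_1)\,\bar\mu(dz)=0$, so $N$ is $\mu$-null.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of the first part of Theorem~\ref{thm:spheres}]
We check the hypotheses of Proposition~\ref{prop:ind} with $k=d$. Conditions (a) and (b) are assumed, and (c) and (d) come from Lemma~\ref{lem:dual}. For (e), let $\sigma=-1$ and $\mu'(dx)=\pi_x(\{x\})\,\mu(dx)$. Then $\mu'\le\mu$, and $\mu'(N)=\int_N\pi_x(\{x\})\,d\mu\le\int\pi_x(N)\,d\mu=\nu(N)$ for Borel $N$. So $\mu'\le\mu\wedge\nu=0$; this is the only use of that assumption. Hence $(x,\pi_x)$ is affine, with barycenter $x$, for $\mu$-a.e.\ $x$. If $\pi_x=\delta_x$, both sides of \eqref{eq:conj} are $\{x\}$. Otherwise Proposition~\ref{prop:geometry}(iii) gives \eqref{eq:conj}, and parts (i), (ii), (iv) give the first part of Theorem~\ref{thm:spheres};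 if $\lambda$ is not an eigenvalue of $A$, the equation $(\lambda-A)v=a$ has exactly one solution.
\end{proof}

\section{An optimizer with $2d$ distances}\label{sec:sharp}

We prove the second part of Theorem~\ref{thm:spheres} by reading the first-order condition backward: we prescribe smooth potentials $f$ and $h$ near $0$ and let \eqref{eq:foc} determine where the mass goes. Let $A=\operatorname{diag}(1,2,\dots,d)$. For $a=0$, the solutions of $(\lambda-A)v=0$, $|v|=1/\lambda$ are the $2d$ points $y_i^\pm=\pm e_i/i$, with $\lambda=i$. They lie at only $d$ distances from $0$; a generic small $a$ will separate the distances.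

\emph{Potentials.} By \eqref{eq:foc} we want $-\sigma Dh^T=A$, so let $H=-\sigma A$ and $h(x)=Hx$. Fix $N>4d$ and let $f(x)=\frac N2|x|^2$; this term will turn critical points into maxima. Let $U=\bar B(0,\frac1{4d})$ and $O_i^\pm=B(y_i^\pm,\frac1{4d})$. These $2d$ balls are pairwise disjoint, because their centers are at mutual distance at least $\sqrt2/d$. Define
\[
\zeta_y(x)=\sigma|x-y|-f(x)-h(x)\cdot(y-x),\qquad g(y)=\max_{x\in U}\zeta_y(x).
\]
Then $g$ is continuous, $f(x)+g(y)+h(x)\cdot(y-x)\ge\sigma|x-y|$ on $U\times\mathbb{R}^d$, and equality holds at $(x,y)$ exactly when $x$ maximizes $\zeta_y$ on $U$.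

\emph{The contact points.} For $x\in U$ and $y\in O_i^\pm$ we have $|x-y|\ge\frac1d-\frac2{4d}=\frac1{2d}$. With $u=u_x(y)$, and since $H$ is symmetric,
\[
\nabla\zeta_y(x)=-\sigma u-Nx-Hy+2Hx,\qquad D^2\zeta_y(x)=\sigma\,\frac{I-uu^T}{|x-y|}-NI+2H .
\]
The first term of the Hessian has norm at most $2d$ and $\|2H\|=2d$, so $D^2\zeta_y\le(4d-N)I<0$. Thus $\zeta_y$ is strictly concave on $U$, and a critical point in $U$ is the maximum point. At $x=0$ and $y=y_i^\pm$ the gradient is $-\sigma(\pm e_i)+\sigma Ay_i^\pm=0$. The derivative of $y\mapsto u_x(y)$ is $(I-uu^T)/|y-x|$, so at the same point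
\[
-\sigma D_y\bigl[\nabla\zeta_y(x)\bigr]=\frac{I-uu^T}{|y|}-A=i\,(I-e_ie_i^T)-A .
\]
This matrix is diagonal with entries $i-j$ for $j\ne i$ and $-i$ for $j=i$, so it is invertible; this is where distinct eigenvalues are used. By the implicit function theorem there are continuous maps $y_i^\pm(x)\in O_i^\pm$, defined for small $|x|$, with $y_i^\pm(0)=y_i^\pm$ and $\nabla\zeta_{y}(x)=0$ for $y=y_i^\pm(x)$. So equality holds at each $(x,y_i^\pm(x))$.

\emph{The weights.} Let $\Theta(x)$ be the $(d+1)\times2d$ matrix with columns $(y_i^\pm(x),1)$. We need weights $p(x)=(p_i^\pm(x))$ with $\Theta(x)p(x)=(x,1)$. At $x=0$ the rank is $d+1$, since the differences and sums of the columns $(\pm e_i/i,1)$ give multiples of $(e_i,0)$ and $(0,1)$; and $p^0=(\frac1{2d},\dots,\frac1{2d})$ is a solution. For small $|x|$ the matrix $\Theta\Theta^T$ stays invertible, and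
\[
p(x)=p^0+\Theta(x)^T\bigl(\Theta(x)\Theta(x)^T\bigr)^{-1}\bigl((x,1)-\Theta(x)p^0\bigr)
\]
is a continuous solution with $p(0)=p^0$. Choose $r<\frac1{4d}$ so small that all this holds and all weights are positive for $|x|\le r$.

\emph{Optimality.} Let $\mu$ be uniform on $B(0,r)$, let $\pi_x=\sum p_i^\pm(x)\,\delta_{y_i^\pm(x)}$, and let $\nu$ be the second marginal of $\pi$. Then $\pi\in MT(\mu,\nu)$, so $\mu$ and $\nu$ are in convex order, and both have bounded support. For every $\pi'\in MT(\mu,\nu)$,
\[
\int\sigma|x-y|\,d\pi'\le\int f\,d\mu+\int g\,d\nu=\int\sigma|x-y|\,d\pi ,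
\]
so $\pi$ is optimal. The measure $\nu$ lives on $\bigcup O_i^\pm$, which is disjoint from $U$, so $\mu\wedge\nu=0$. Each support has exactly $2d$ points, one in each ball, and they affinely span $\mathbb{R}^d$ because $\Theta(x)$ has rank $d+1$.

\emph{Distinct distances.} Multiplying $\nabla\zeta_y(x)=0$ by $\sigma$ gives
\[
u_x(y)=Ay-\sigma Nx-2Ax=a_x+A(y-x),\qquad a_x=-(\sigma N+A)x .
\]
So each $v=y_i^\pm(x)-x$ solves $(\lambda-A)v=a_x$ with $\lambda=1/|v|$. The $j$-th coordinate of $a_x$ is $-(\sigma N+j)x_j$, and $\sigma N+j\ne0$ because $N>4d$. For a.e.\ $x$ all $x_j$ are nonzero, and then so are all coordinates of $a_x$. For such $x$ the value $\lambda=j$ cannot occur, since the $j$-th coordinate of $(j-A)v$ is zero. Hence every $\lambda$ that occurs is not an eigenvalue of $A$ and determines $v=(\lambda-A)^{-1}a_x$. The $2d$ distinct points therefore have $2d$ distinct distances from $x$. This completes the proof of Theorem~\ref{thm:spheres}. \qed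

\begin{thebibliography}{9}

\bibitem{GKL}
Nassif Ghoussoub, Young-Heon Kim and Tongseok Lim,
\emph{Structure of optimal martingale transport plans in general dimensions},
arXiv:1508.01806 (2015).

\bibitem{Rockafellar}
Rockafellar, \emph{Convex Analysis}.

\bibitem{Villani}
Villani, \emph{Topics in Optimal Transportation}.

\end{thebibliography}
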